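
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Infinite groups whose [semi]-topologies are all discrete}


\begin{abstract}
A group with a topology is called a [semi]-topological group if its multiplication is separately continuous and all maps $x\mapsto xax^{-1}$ are continuous; it is a [quasi]-topological group if, in addition, inversion is continuous. Banakh, Guran and Protasov asked whether every (countable) infinite group admits a non-discrete Hausdorff topology of either kind. We show that the answer to both questions is negative. If $L$ is an infinite group with discrete Zariski topology and $n\ge 5$, then every $T_1$ topology that makes the wreath product $L\wr S_n$ a [semi]-topological group is discrete. The proof shows that commutators with permutations, composed with one another and with right shifts, can evaluate an arbitrary word of $L*\langle X\rangle$ at a quotient of two coordinates.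
\end{abstract}

\section{The question and the answer}

\subsection*{Four kinds of groups with a topology}

Let $G$ be a group endowed with a topology.
\begin{itemize}
\item $G$ is a \emph{semi-topological group} if its multiplication is separately continuous, that is, all shifts $x\mapsto ax$ and $x\mapsto xa$ are continuous.
\item $G$ is a \emph{quasi-topological group} if it is a semi-topological group and the inversion $x\mapsto x^{-1}$ is continuous.
\item $G$ is a \emph{[semi]-topological group} if it is a semi-topological group and for every $a\in G$ the map $x\mapsto xax^{-1}$ is continuous.
\item $G$ is a \emph{[quasi]-topological group} if it is a [semi]-topological group and the inversion is continuous.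
\end{itemize}
A \emph{[semi]-topology} or \emph{[quasi]-topology} on $G$ is a topology that turns $G$ into a group of the corresponding kind. Every topological group is a [quasi]-topological group, and every [quasi]-topological group is both a [semi]-topological and a quasi-topological group. The following question was posed in \cite{BGP}.

\begin{quote}
\emph{Does each (countable) infinite group admit a non-discrete Hausdorff [quasi]-topology? A non-discrete Hausdorff [semi]-topology?}
\end{quote}

Only infinite groups are of interest, since a Hausdorff topology on a finite set is discrete.

\subsection*{What one might expect}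

To compare these kinds of groups, we ask which words are guaranteed to define continuous maps. Let $L$ be a group and let $L*\langle X\rangle$ be the free product of $L$ with the infinite cyclic group generated by a letter $X$. An element $w=w(X)$ of it is a word with coefficients in $L$, and it defines a map $L\to L$, $x\mapsto w(x)$. In a topological group all these maps are continuous, so in a Hausdorff group topology all solution sets $\{x\in L: w(x)=1\}$ are closed. The topology on $L$ that has these sets as a closed subbase is the \emph{Zariski topology} of $L$. If it is discrete, then so is every Hausdorff group topology on $L$. A theorem of Markov gives the converse for countable groups: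
\begin{quote}
\emph{A countable group admits a non-discrete Hausdorff group topology if and only if its Zariski topology is not discrete.}
\end{quote}
Infinite countable groups that admit no non-discrete Hausdorff group topology do exist; such groups were found by Ol'shanskii and by Klyachko and Trofimov \cite{KT}. For quasi-topological groups the situation is the opposite: by a theorem of Zelenyuk, every infinite group admits a non-discrete Hausdorff topology that turns it into a quasi-topological group.

The groups of the question lie in between. The definition of a [semi]-topological group directly gives the continuity only of those words that are obtained by composing shifts with maps $x\mapsto xax^{-1}$; for [quasi]-topological groups, inversion may be used as well. These words are very special. In particular, as long as inversion is not used, the exponent sum of $X$ in them is $0$ or $1$ (compare Remark~\ref{rem:limits}), whereas the proof that the Zariski topology is discrete in a group of Ol'shanskii type uses equations $X^{q}=z$ with $q$ large (proof of Corollary~\ref{cor:more}(a)). So one might guess that a [semi]-topology always has enough freedom to be non-discrete. This guess is wrong.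

\subsection*{Results}

For a group $L$ we write $L\wr S_n=L^n\rtimes S_n$, where the symmetric group $S_n$ permutes the $n$ coordinates.

\begin{theorem}\label{thm:main}
Let $L$ be an infinite group with discrete Zariski topology, let $n\ge5$, and let $G=L\wr S_n$. Then every $T_1$ topology on $G$ for which all right shifts $x\mapsto xb$ and all maps $x\mapsto xax^{-1}$ $(a,b\in G)$ are continuous is discrete.
\end{theorem}

\begin{corollary}\label{cor:answer}
There is a countable infinite group $G$ such that every $T_1$ topology turning $G$ into a [semi]-topological group is discrete. In particular, $G$ admits no non-discrete Hausdorff [semi]-topology, and hence no non-discrete Hausdorff [quasi]-topology.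
\end{corollary}

\begin{proof}
Let $L$ be a countable infinite group that admits no non-discrete Hausdorff group topology. By Markov's theorem its Zariski topology is discrete. Apply Theorem~\ref{thm:main} to the countable group $G=L\wr S_5$. The last assertion holds since Hausdorff spaces are $T_1$ and [quasi]-topologies are [semi]-topologies.
\end{proof}

So both questions have a negative answer, although by Zelenyuk's theorem the group $G$ of Corollary~\ref{cor:answer} does carry a non-discrete Hausdorff topology turning it into a quasi-topological group. For wreath products one obtains a complete picture.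

\begin{theorem}\label{thm:class}
Let $L$ be a countable infinite group and $n\ge5$. The following are equivalent:
\begin{enumerate}
\item[(1)] $L$ admits no non-discrete Hausdorff group topology;
\item[(2)] the Zariski topology of $L$ is discrete;
\item[(3)] every $T_1$ topology making $L\wr S_n$ a [semi]-topological group is discrete;
\item[(4)] $L\wr S_n$ has no non-discrete Hausdorff [semi]-topology;
\item[(5)] $L\wr S_n$ has no non-discrete Hausdorff [quasi]-topology;
\item[(6)] $L\wr S_n$ has no non-discrete Hausdorff group topology.
\end{enumerate}
For an arbitrary infinite group $L$ one still has $(2)\Rightarrow(3)\Rightarrow(4)\Rightarrow(5)\Rightarrow(6)\Rightarrow(1)$.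
\end{theorem}

\begin{corollary}\label{cor:more}
\begin{enumerate}
\item[(a)] There is a finitely generated infinite group of bounded exponent all of whose $T_1$ [semi]-topologies are discrete.
\item[(b)] For every infinite cardinal $\kappa$ there is a group of cardinality $\kappa$ all of whose $T_1$ [semi]-topologies are discrete.
\end{enumerate}
\end{corollary}

Section~\ref{sec:available} reduces Theorem~\ref{thm:main} to a purely algebraic covering statement. Section~\ref{sec:comm} shows the main idea in $L\wr S_2$ and explains why more coordinates are needed. Section~\ref{sec:eval} evaluates arbitrary words, Section~\ref{sec:central} shows that only finitely many elements of $L^n$ need escape this method, and Section~\ref{sec:proof} assembles the proof. Theorem~\ref{thm:class} and Corollary~\ref{cor:more} are proved in Section~\ref{sec:class}.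

\section{Which equations are available}\label{sec:available}

For a group $G$ let $\Phi=\Phi(G)$ be the set of all maps $G\to G$ that are compositions of right shifts $x\mapsto xb$ and maps $x\mapsto xax^{-1}$, with $a,b\in G$. The identity map is the right shift by $1$, so it lies in $\Phi$. We call a set of the form
\[
\{x\in G: f(x)=b\},\qquad f\in\Phi,\quad b\in G,\quad b\ne f(1),
\]
a \emph{detecting set}. It does not contain $1$. Taking $f$ to be the identity, we see that every singleton $\{b\}$ with $b\neq1$ is a detecting set.

\begin{lemma}\label{lem:criterion}
If $G\setminus\{1\}$ is a union of finitely many detecting sets, then every $T_1$ topology on $G$ for which all right shifts and all maps $x\mapsto xax^{-1}$ are continuous is discrete.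
\end{lemma}

\begin{proof}
In such a topology every $f\in\Phi$ is continuous and points are closed, so detecting sets are closed. Hence $\{1\}$ is open. Right shifts are homeomorphisms, because their inverses are right shifts, so every point is open.
\end{proof}

To prove Theorem~\ref{thm:main} it therefore suffices to cover $(L\wr S_n)\setminus\{1\}$ by finitely many detecting sets. What is given is a similar cover of $L\setminus\{1\}$, by solution sets of arbitrary words.

\begin{lemma}\label{lem:cover}
Let $L$ be an infinite group with discrete Zariski topology. There are finitely many words $w_1,\dots,w_r\in L*\langle X\rangle$ with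
\begin{equation}\label{eq:cover}
L\setminus\{1\}=\bigcup_{m=1}^r\{x\in L: w_m(x)=1\},\qquad w_m(1)\ne1\ \text{ for all } m,
\end{equation}
and each $w_m$ can be chosen of the form
\begin{equation}\label{eq:form}
w(X)=X^{\varepsilon_1}c_1X^{\varepsilon_2}c_2\cdots X^{\varepsilon_\ell}c_\ell,\qquad \ell\ge1,\quad \varepsilon_j=\pm1,\quad c_j\in L .
\end{equation}
\end{lemma}

\begin{proof}
The set $L\setminus\{1\}$ is Zariski closed, so it is an intersection of finite unions of solution sets. One of these finite unions does not contain $1$; as it contains $L\setminus\{1\}$, it equals $L\setminus\{1\}$. This gives \eqref{eq:cover}. A word in which $X$ does not occur is a constant, which differs from $1$ by \eqref{eq:cover}; its solution set is empty and we discard it. Any other word can be written as $c_0X^{\varepsilon_1}c_1\cdots X^{\varepsilon_\ell}c_\ell$ with $\ell\ge1$, with trivial coefficients allowed. Replacing it by its conjugate $X^{\varepsilon_1}c_1\cdots X^{\varepsilon_\ell}c_\ell c_0$ changes neither the solution set nor the condition $w_m(1)\ne1$.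
\end{proof}

\begin{remark}\label{rem:limits}
Two limitations of $\Phi$ show what the difficulties will be. First, every composition of right shifts and maps $x\mapsto xax^{-1}$ is given by a word. If only right shifts are used, the word is $Xb$. As soon as a map $x\mapsto xax^{-1}$ is applied, the current word $W$ becomes $WaW^{-1}$, with exponent sum $0$ in $X$, and the exponent sum remains $0$ from then on. So a word such as $X^q z$ with $q\ge2$ does not arise in this way.

Second, if $f\in\Phi(G)$ is a composition that involves at least one map $x\mapsto xax^{-1}$ and $z$ is central in $G$, then $f(zx)=f(x)$ for all $x$. In particular $f(z)=f(1)$. So a nontrivial central element can lie only in a detecting set $\{x:f(x)=b\}$ in which $f$ is a right shift, and such a set is a singleton. If finitely many detecting sets are to suffice, the center must be finite.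
\end{remark}

\section{Commutators with permutations}\label{sec:comm}

Let $G=L\wr S_n=N\rtimes S_n$ with $N=L^n$. For $u=(u_1,\dots,u_n)\in N$ and $\sigma\in S_n$ the $i$-th coordinate of $\sigma u\sigma^{-1}$ is $u_{\sigma^{-1}(i)}$. We call the indices $1,\dots,n$ \emph{places}. For $g\in L$ and a place $i$ let $g^{[i]}\in N$ be the element with entry $g$ at place $i$ and entry $1$ at all other places.

For $\pi\in S_n$ define
\[
\delta_\pi(x)=x\,\pi^{-1}x^{-1}\,\pi .
\]
This is the map $x\mapsto x\pi^{-1}x^{-1}$ followed by a right shift, so $\delta_\pi\in\Phi$. For $u\in N$ we have $\delta_\pi(u)=u\cdot(\pi^{-1}u^{-1}\pi)\in N$ and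
\begin{equation}\label{eq:delta}
\delta_\pi(u)_i=u_i\,u_{\pi(i)}^{-1}.
\end{equation}
In words: the entry at place $i$ is divided on the right by the entry at place $\pi(i)$. In particular, $\delta_\pi(u)_i=1$ whenever $\pi(i)=i$.

This is how the limitation on exponent sums is overcome. The words that define maps in $\Phi$ have exponent sum at most $1$ in $x$, but different coordinates of $x$ can be multiplied with one another, because $\pi$ moves them.

\begin{example}[Two places]\label{ex:two}
Let $n=2$, $\pi=(1\,2)$ and $y=x_1x_2^{-1}$ for $x=(x_1,x_2)\in L^2$. By \eqref{eq:delta},
\[
\delta_\pi(x)=(y,\,y^{-1}).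
\]
Now multiply by $c^{[1]}$ on the right, where $c\in L$, and apply $\delta_\pi$ again:
\[
\delta_\pi\bigl(\delta_\pi(x)\,c^{[1]}\bigr)=\delta_\pi(yc,\,y^{-1})=\bigl(ycy,\;(ycy)^{-1}\bigr).
\]
So for each $d\in L$ the solutions $x\in N$ of $ycyd=1$ are exactly the $x\in N$ for which a fixed map in $\Phi$ takes the value $(d^{-1},d)$. The word $XcXd$ has exponent sum $2$, but it is evaluated at the \emph{quotient} $y=x_1x_2^{-1}$, so there is no conflict with Remark~\ref{rem:limits}.
\end{example}

If we continue with two places, multiplying by $d^{[1]}$ and applying $\delta_\pi$, then $ycy$ turns into $(ycy)d(ycy)$: what has been computed is always multiplied by itself, and the degree doubles. To evaluate an arbitrary word at $y$ we must multiply what has been computed so far by a single letter $y^{\pm1}$. This requires keeping a separate copy of that letter, which $\delta_\pi$ must leave intact. By \eqref{eq:delta}, an entry is left intact exactly when it is divided by $1$. So we need one place for the partial product, one for the stored letter, and further places with entry $1$.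

\section{Evaluating a word at a quotient of coordinates}\label{sec:eval}

Throughout this section $L$ is any group, $n\ge5$ and $G=L\wr S_n$.

\begin{definition}
Let $\alpha,\beta,\kappa,\lambda$ be distinct places and $v,s\in L$. An element $u\in N$ \emph{displays $(v,s)$ at $(\alpha,\beta)$ with blanks $\kappa,\lambda$} if
\[
u_\alpha=v,\qquad u_\beta=s,\qquad u_\kappa=u_\lambda=1 .
\]
The other entries of $u$ are arbitrary.
\end{definition}

Here $v$ is the partial product and $s$ is the stored letter. Two operations suffice: one appends a letter and a coefficient to $v$, the other inverts the stored letter.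

\begin{lemma}\label{lem:ops}
Let $\alpha,\beta,\kappa,\lambda$ be distinct places and $c\in L$. There are maps $P_c,Q\in\Phi$ and places $\kappa',\lambda',\mu$, all depending only on $\alpha,\beta,\kappa,\lambda$ and $c$, such that for all $v,s\in L$ and every $u\in N$ that displays $(v,s)$ at $(\alpha,\beta)$ with blanks $\kappa,\lambda$:
\begin{enumerate}
\item[(i)] $P_c(u)\in N$ displays $(vs^{-1}c,\;s)$ at $(\alpha,\beta)$ with blanks $\kappa',\lambda'$;
\item[(ii)] $Q(u)\in N$ displays $(v,\;s^{-1})$ at $(\alpha,\lambda)$ with blanks $\kappa,\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We want $v$ to be divided by $s$ and $s$ to be divided by a blank. So let $\pi$ be the $3$-cycle $\alpha\mapsto\beta\mapsto\kappa\mapsto\alpha$. By \eqref{eq:delta}: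
\[
\begin{array}{l|cccc}
\text{place } i & \alpha & \beta & \kappa & \text{other}\\ \hline
u_i & v & s & 1 & u_i\\
u_{\pi(i)} & s & 1 & v & u_i\\
\delta_\pi(u)_i & vs^{-1} & s & v^{-1} & 1
\end{array}
\]
The blank $\kappa$ is lost, but all of the $n-3\ge2$ places outside $\{\alpha,\beta,\kappa\}$ now have entry $1$. Choose two of them as $\kappa',\lambda'$ and put $P_c(x)=\delta_\pi(x)\,c^{[\alpha]}$.

(ii) We want $v$ to be divided by a blank, and one blank to be divided by $s$, while another blank survives. So let $\pi$ be the $4$-cycle $\alpha\mapsto\kappa\mapsto\lambda\mapsto\beta\mapsto\alpha$. Then: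
\[
\begin{array}{l|ccccc}
\text{place } i & \alpha & \kappa & \lambda & \beta & \text{other}\\ \hline
u_i & v & 1 & 1 & s & u_i\\
u_{\pi(i)} & 1 & 1 & s & v & u_i\\
\delta_\pi(u)_i & v & 1 & s^{-1} & sv^{-1} & 1
\end{array}
\]
Since $n\ge5$, there is a place $\mu$ outside $\{\alpha,\beta,\kappa,\lambda\}$, and it has entry $1$. Put $Q=\delta_\pi$.
\end{proof}

\begin{example}[A run with five places]
Let $n=5$, $g,c\in L$ and $y=x_2\,g\,x_3^{-1}g^{-1}$. We evaluate the word $X^2c$ at $y$. Starting from $x\in N$, formula \eqref{eq:delta} gives
\[
\delta_{(2\,3)}\bigl(x\,g^{[2]}\bigr)\,(g^{-1})^{[2]}=(1,\;y,\;*,\;1,\;1)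
\]
with $*=x_3g^{-1}x_2^{-1}$. This element displays $(1,y)$ at $(1,2)$ with blanks $4,5$. Appending $y$ means dividing by $y^{-1}$, so we first apply $Q$, whose cycle is $1\mapsto4\mapsto5\mapsto2\mapsto1$, and then $P_1$ and $P_c$, with cycles $1\mapsto5\mapsto4\mapsto1$ and $1\mapsto5\mapsto2\mapsto1$:
\[
(1,y,*,1,1)\ \xrightarrow{\,Q\,}\ (1,y,1,1,y^{-1})\ \xrightarrow{P_1}\ (y,1,1,1,y^{-1})\ \xrightarrow{P_c}\ (y^2c,\,y^{-1},1,1,y^{-1}).
\]
Finally, $\delta_{(1\,4)}$ turns the last element into $(y^2c,\,1,\,1,\,(y^2c)^{-1},\,1)$, which is $1$ if and only if $y^2c=1$.
\end{example}

\begin{proposition}\label{prop:eval}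
Let $n\ge 5$, let $a\ne b$ be places, let $g\in L$, and let $w$ be a word of the form \eqref{eq:form}. There is $F\in\Phi$ such that for all $x\in N$
\[
F(x)=1\iff w\bigl(x_a\,g\,x_b^{-1}g^{-1}\bigr)=1 .
\]
\end{proposition}

\begin{proof}
Write $y=x_a\,g\,x_b^{-1}g^{-1}$. Put
\[
f_0(x)=\delta_{(a\,b)}\bigl(x\,g^{[a]}\bigr)\,(g^{-1})^{[a]},
\]
so that $f_0\in\Phi$. Let $x\in N$. The entries of $x\,g^{[a]}$ at $a$ and $b$ are $x_ag$ and $x_b$, so by \eqref{eq:delta} the entry of $f_0(x)$ at $a$ is $x_ag\,x_b^{-1}g^{-1}=y$, and its entries at all places other than $a,b$ are $1$. Since $n\ge5$, there are distinct places $\alpha,\kappa,\lambda$ outside $\{a,b\}$, and $f_0(x)$ displays $(1,y)$ at $(\alpha,a)$ with blanks $\kappa,\lambda$.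

Now treat $j=1,\dots,\ell$ successively. At the beginning of stage $j$ the element displays
\[
\bigl(y^{\varepsilon_1}c_1\cdots y^{\varepsilon_{j-1}}c_{j-1},\;y^{\eta}\bigr),\qquad \eta\in\{1,-1\},
\]
with first place $\alpha$ and two blanks. The sign $\eta$, the second place and the blanks depend only on $w$ and on the choices made so far, not on $x$; at the beginning of stage $1$ we have $\eta=1$ and the first displayed entry is the empty product. If $\eta=\varepsilon_j$, apply $Q$ of Lemma~\ref{lem:ops}, which changes $\eta$ to $-\varepsilon_j$; if $\eta=-\varepsilon_j$ already, do nothing. Now the stored letter is $s=y^{-\varepsilon_j}$. Then apply $P_{c_j}$. By Lemma~\ref{lem:ops}(i) the first displayed entry is multiplied on the right by $s^{-1}c_j=y^{\varepsilon_j}c_j$ and there are again two blanks, so the next stage can begin.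

The composition of $f_0$ with all these operations is a map $f\in\Phi$ such that for every $x\in N$ the element $f(x)\in N$ has entry $w(y)$ at $\alpha$ and entry $1$ at a certain fixed place $\kappa^*\neq\alpha$. Put $F=\delta_{(\alpha\,\kappa^*)}\circ f\in\Phi$. By \eqref{eq:delta}, $F(x)$ has entry $w(y)$ at $\alpha$, entry $w(y)^{-1}$ at $\kappa^*$, and entry $1$ elsewhere. Hence $F(x)=1$ if and only if $w(y)=1$.
\end{proof}

The condition $n\ge5$ was used at the start, where three places outside $\{a,b\}$ are needed, and in both parts of Lemma~\ref{lem:ops}, to have two blanks after each operation.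

\section{Finite centralizers}\label{sec:central}

Applied to the words of Lemma~\ref{lem:cover}, Proposition~\ref{prop:eval} detects every $x\in N$ for which $x_a\ne gx_bg^{-1}$, where $a\ne b$ are places and $g\in L$. With $g=1$ this leaves only the diagonal elements $(d,\dots,d)$, and with $g$ running through a finite set $A$ containing $1$ it leaves those with $d\in C_L(A)$, the centralizer of $A$ in $L$. By Remark~\ref{rem:limits} some elements may have to be left over: if $d$ is central in $L$, then $(d,\dots,d)$ is central in $G$. We need the remaining set to be finite.

\begin{lemma}\label{lem:central}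
Let $L$ be an infinite group with discrete Zariski topology. Then there is a finite set $A\subset L$ with finite centralizer $C_L(A)$.
\end{lemma}

The idea is that if all centralizers of finite sets were infinite, one could find an infinite abelian subgroup commuting with all coefficients of $w_1,\dots,w_r$. There each equation $w_m(x)=1$ becomes a monomial equation, whose solution set is a coset or empty. We use B.~H.~Neumann's lemma \cite{Neumann}: \emph{if a group is a union of finitely many cosets of subgroups, then those of the cosets whose subgroups have finite index already cover the group.}

\begin{proof}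
Suppose that $C_L(A)$ is infinite for every finite $A\subset L$. Let $w_1,\dots,w_r$ be as in Lemma~\ref{lem:cover} and let $A_0$ be the finite set of all their coefficients. Choose inductively
\[
x_{i+1}\in C_L\bigl(A_0\cup\{x_1,\dots,x_i\}\bigr)\setminus\{x_1,\dots,x_i\},\qquad i=0,1,2,\dots
\]
The elements $x_i$ are distinct, commute with each other and commute with $A_0$, so they generate an infinite abelian subgroup $E\subset C_L(A_0)$.

Let $k_m$ be the exponent sum of $X$ in $w_m$ and put $b_m=w_m(1)^{-1}\neq 1$. For $x\in E$ all occurrences of $x^{\pm1}$ in $w_m(x)$ commute with the coefficients, so $w_m(x)=w_m(1)\,x^{k_m}$. Hence \eqref{eq:cover} gives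
\[
E=\{1\}\cup\bigcup_{m=1}^r X_m,\qquad X_m=\{x\in E: x^{k_m}=b_m\}.
\]
If $X_m$ is nonempty, it is a coset of the subgroup $\{x\in E:x^{k_m}=1\}$ of the abelian group $E$. Moreover $1\notin X_m$, since $b_m\ne1$. The set $\{1\}$ is a coset of the trivial subgroup, which has infinite index in $E$. By Neumann's lemma, $E$ is therefore covered by some of the sets $X_m$. But none of them contains $1$, a contradiction.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $L$ be an infinite group with discrete Zariski topology, $n\ge5$ and $G=L\wr S_n=N\rtimes S_n$. By Lemma~\ref{lem:criterion} it suffices to cover $G\setminus\{1\}$ by finitely many detecting sets.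

\smallskip
\noindent\textbf{Elements outside $N$.} An element $x\notin N$ moves places, and this can be seen by watching where $x$ carries an element of $N$ with a single nontrivial entry. Fix $p\in L\setminus\{1\}$. For places $i\ne j$ put
\[
E_{i,j}=\bigl\{x\in G:\ \delta_{(i\,j)}\bigl(x\,p^{[i]}x^{-1}\bigr)=1\bigr\}.
\]
The map in this formula lies in $\Phi$. Its value at $x=1$ is $\delta_{(i\,j)}(p^{[i]})$, whose entry at place $i$ is $p\ne1$ by \eqref{eq:delta}. So $E_{i,j}$ is a detecting set.

Let $x=z\sigma$ with $z\in N$ and $1\ne\sigma\in S_n$. Choose a place $i$ with $\sigma(i)\ne i$ and a place $j\notin\{i,\sigma(i)\}$. The element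
\[
q=x\,p^{[i]}x^{-1}=z\,p^{[\sigma(i)]}z^{-1}\in N
\]
has only one nontrivial entry, at place $\sigma(i)$. The transposition $(i\,j)$ fixes this place, so $\delta_{(i\,j)}(q)$ has entry $1$ there; at $i$ and $j$ its entries are quotients of trivial entries, and elsewhere it has entry $1$ as well. Thus $\delta_{(i\,j)}(q)=1$ and $x\in E_{i,j}$. Hence
\[
G\setminus N\subset\bigcup_{i\ne j}E_{i,j}.
\]

\smallskip
\noindent\textbf{Elements of $N$ outside a finite set.} Let $w_1,\dots,w_r$ be the words of Lemma~\ref{lem:cover}, and let $A\subset L$ be a finite set with $C_L(A)$ finite, provided by Lemma~\ref{lem:central}. Enlarging $A$ only shrinks its centralizer, so we may assume $1\in A$. For places $a\ne b$, for $g\in A$ and $1\le m\le r$, let $F_{a,b,g,m}\in\Phi$ be the map of Proposition~\ref{prop:eval} for the word $w_m$, and put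
\[
Z_{a,b,g,m}=\{x\in G:\ F_{a,b,g,m}(x)=1\}.
\]
For $x=1$ the argument $x_agx_b^{-1}g^{-1}$ equals $1$, and $w_m(1)\ne1$, so $F_{a,b,g,m}(1)\neq1$ by Proposition~\ref{prop:eval}. Thus $Z_{a,b,g,m}$ is a detecting set. By Proposition~\ref{prop:eval} and \eqref{eq:cover},
\[
N\cap\bigcup_{m=1}^rZ_{a,b,g,m}=\{x\in N:\ x_a\,g\,x_b^{-1}g^{-1}\ne1\}=\{x\in N:\ x_a\ne g\,x_b\,g^{-1}\}.
\]
Let $D$ be the set of those $x\in N$ that lie in none of the sets $Z_{a,b,g,m}$. Such an $x$ satisfies $x_a=gx_bg^{-1}$ for all $a\neq b$ and all $g\in A$. Taking $g=1$ we get $x=(d,\dots,d)$ for some $d\in L$, and then $d=gdg^{-1}$ for all $g\in A$, that is, $d\in C_L(A)$. So $D$ is finite.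

\smallskip
\noindent\textbf{Conclusion.} We have shown that
\[
G\setminus\{1\}=\bigcup_{i\ne j}E_{i,j}\ \cup\bigcup_{a\ne b,\;g\in A,\;m\le r}Z_{a,b,g,m}\ \cup\bigcup_{x\in D\setminus\{1\}}\{x\}.
\]
This is a finite union of detecting sets, and Theorem~\ref{thm:main} follows from Lemma~\ref{lem:criterion}. \qed

\begin{remark}
The discreteness of the Zariski topology of $L$ was used twice: it gives the words in \eqref{eq:cover} and the finite centralizer in Lemma~\ref{lem:central}. Continuity of left shifts and of inversion is not used at all, and of the separation axioms only $T_1$ is needed.
\end{remark}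

\section{The classification and further examples}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Except in the last implication, $L$ is an arbitrary infinite group.

$(2)\Rightarrow(3)$ follows from Theorem~\ref{thm:main}.

$(3)\Rightarrow(4)\Rightarrow(5)\Rightarrow(6)$ hold because Hausdorff spaces are $T_1$, [quasi]-topologies are [semi]-topologies, and group topologies are [quasi]-topologies.

$(6)\Rightarrow(1)$. Suppose that $L$ has a non-discrete Hausdorff group topology. The product topology on $N=L^n$ is a non-discrete Hausdorff group topology. Let $\mathcal U$ be the family of all neighborhoods of $1$ in $N$. We use $\mathcal U$ as a neighborhood base at $1$ in $G=L\wr S_n$. Recall that a filter base $\mathcal U$ of sets containing $1$ is a neighborhood base at $1$ of a group topology on $G$ if (i) for each $U\in\mathcal U$ there is $V\in\mathcal U$ with $VV^{-1}\subset U$, and (ii) for each $U\in\mathcal U$ and $x\in G$ there is $V\in\mathcal U$ with $xVx^{-1}\subset U$. Condition (i) holds since $N$ is a topological group. For (ii), write $x=z\sigma$ with $z\in N$, $\sigma\in S_n$. Conjugation by $x$ acts on $N$ as a permutation of the coordinates followed by an inner automorphism of $N$, and both are homeomorphisms of $N$ fixing $1$. In the resulting group topology $N$ is an open subgroup with its original topology. So the topology on $G$ is non-discrete, and it is Hausdorff because $\bigcap\mathcal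 U=\{1\}$. This contradicts (6).

$(1)\Rightarrow(2)$ for countable $L$ follows from Markov's theorem.
\end{proof}

For Corollary~\ref{cor:more} we use groups whose Zariski topology is discrete for a visible reason, so Markov's theorem plays no role here. The Zariski topology is invariant under right shifts: the preimage of $\{x:w(x)=1\}$ under $x\mapsto xg$ is the solution set of the word $w(Xg)$. Hence the Zariski topology of $L$ is discrete as soon as $\{1\}$ is open, and in particular as soon as $L\setminus\{1\}$ is a finite union of solution sets.

\begin{proof}[Proof of Corollary~\ref{cor:more}]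
(a) Let $k\ge2$ and let $q\ge665$ be odd. By Adian (\cite[Ch.~VII]{AdianBook}; see also \cite{AdianTF}) there is a finitely generated torsion-free group $\mathcal A=A(k,q)$ whose center is an infinite cyclic group $\langle\zeta\rangle$ and whose quotient $\mathcal A/\langle\zeta\rangle$ is the free Burnside group $B(k,q)$, which is infinite. Following Ol'shanskii, put $L=\mathcal A/\langle\zeta^{q}\rangle$, and let $C\subset L$ be the image of $\langle\zeta\rangle$, a central subgroup of order $q$.

We claim that $x^q\in C\setminus\{1\}$ for every $x\in L\setminus C$. Let $\tilde x\in\mathcal A\setminus\langle\zeta\rangle$ be a preimage of $x$. Since $B(k,q)$ has exponent $q$, we have $\tilde x^{q}=\zeta^{j}$ for some integer $j$. If $q$ divided $j$, then, $\zeta$ being central, $(\tilde x\,\zeta^{-j/q})^{q}=1$, so $\tilde x=\zeta^{j/q}\in\langle\zeta\rangle$ because $\mathcal A$ is torsion-free, a contradiction. So $q\nmid j$, and $x^q$ is a nontrivial element of $C$.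

It follows that
\[
L\setminus\{1\}=\bigcup_{z\in C\setminus\{1\}}\bigl(\{x\in L:x^{q}=z\}\cup\{x\in L:x=z\}\bigr):
\]
the sets of the first kind cover $L\setminus C$, those of the second kind cover $C\setminus\{1\}$, and none of them contains $1$. These are the solution sets of the finitely many words $X^{q}z^{-1}$ and $Xz^{-1}$, so the Zariski topology of $L$ is discrete. By Theorem~\ref{thm:main}, all $T_1$ [semi]-topologies on $L\wr S_5$ are discrete.

The group $L\wr S_5$ is infinite. It is generated by $S_5$ and the elements $g^{[1]}$, where $g$ runs through a finite generating set of $L$. By the claim, and since $C$ has order $q$, the exponent of $L$ divides $q^2$. The orders of elements of $S_5$ are $1,2,3,4,5,6$, with least common multiple $60$, so $x^{60}\in L^5$ for all $x\in L\wr S_5$. Hence the exponent of $L\wr S_5$ divides $60q^2$.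

(b) Klyachko and Trofimov \cite{KT} proved that for any two cardinals with infinite sum there are a group and an equation over it for which the number of solutions and the number of non-solutions are the given cardinals. For the cardinals $\kappa$ and $1$ this gives a group $L$ with $|L|=\kappa+1=\kappa$ and a word $w\in L*\langle X\rangle$ such that $w(x)=1$ for all $x\in L$ except one element $g$. Then the equation $w(Xg)=1$ has $1$ as its only non-solution, so $L\setminus\{1\}$ is a solution set and the Zariski topology of $L$ is discrete. Apply Theorem~\ref{thm:main} to $L\wr S_5$, which has cardinality $\kappa$.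
\end{proof}

\begin{thebibliography}{9}

\bibitem{AdianBook}
Adian, \emph{The Burnside Problem and Identities in Groups}.

\bibitem{AdianTF}
Adian, \emph{On some torsion-free groups}, Math. USSR Izv. 5 (1971).

\bibitem{BGP}
Taras Banakh, Igor Guran, Igor Protasov, \emph{Algebraically determined topologies on permutation groups}, arXiv:1201.0087 (2012).

\bibitem{KT}
Klyachko and Trofimov, \emph{The number of non-solutions of an equation in a group}, J. Group Theory 8 (2005).

\bibitem{Neumann}
B. H. Neumann, \emph{Groups covered by permutable subsets}, J. London Math. Soc. 29 (1954).

\end{thebibliography}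

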